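# Counting cells over $\mathbb E_\infty$-rings

## The guess $n\le k$ on small cases

Let $A$ be an $\mathbb E_\infty$-ring. Suppose we may build an $A$-module out of $k$ cells and then pass to a direct summand. Can we obtain a free module on more than $k$ generators? The first guess is no: $k$ cells should not hold more than $k$ free generators. For non-zero $A$ this guess is correct. The cases in this section show that it needs commutativity and that it is not a statement about matrices.

**Definition 1.** A *free $A$-module on $n$ generators* is $\bigoplus_{i=1}^n\Sigma^{t_i}A$ with arbitrary $t_i\in\mathbb Z$. A (stable, $A$-linear) *cell complex with $k$ cells* is a module $X_k$ obtained from $X_0=0$ by taking $X_{i+1}$ to be the cofiber of some $A$-module map $\Sigma^{s_i}A\to X_i$, for $0\le i<k$, with $s_i\in\mathbb Z$ (the *attaching degrees*).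

**Definition 2.** $A$ has *invariant cell numbers* if for all $1\le k<n$ no free $A$-module on $n$ generators is a retract of a cell complex with $k$ cells.

In a stable category a retract is a direct summand. With zero attaching maps, $X_k$ is free on $k$ generators in degrees $s_i+1$; in particular a free module on $n$ generators is an $n$-cell complex, so the bound $n\le k$ cannot be improved. With $A=H\mathbb Z$ and the map $p:\Sigma^0H\mathbb Z\to H\mathbb Z$ attached to one earlier cell, we get the two-cell complex $\operatorname{cofib}(p)$. The zero ring does not have invariant cell numbers, since all its modules are $0$.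

**One cell.** A one-cell complex is $\Sigma^rA$. Suppose $\Sigma^{t_1}A\oplus\Sigma^{t_2}A$ is a retract of it. The maps are given by elements $f_j\in\pi_{t_j-r}A$ and $g_i\in\pi_{r-t_i}A$, and composition is multiplication in the graded-commutative ring $\pi_*A$ up to sign. So $g_1f_1=\pm1$, $g_2f_2=\pm1$, $g_1f_2=0$. The first equation makes $g_1$ a unit, the third gives $f_2=0$, and the second then gives $1=0$. So for $A\ne0$ the guess holds when $k=1$.

**Zero attaching maps.** Suppose a free module on $n$ generators is a retract of a free module on $k$ generators. Then the same holds for graded $\pi_*A$-modules. Choose a maximal proper homogeneous ideal $\mathfrak m\subset\pi_*A$. Every non-zero homogeneous element of $D=\pi_*A/\mathfrak m$ is invertible; call such a non-zero graded-commutative ring a *graded field*. Linear algebra works over $D$ (graded modules are free and have a rank), so tensoring with $D$ gives $n\le k$.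

**No commutativity.** Let $V$ be a vector space of countably infinite dimension and $R=\operatorname{End}(V)$. Since $V\cong V\oplus V$, we have $R=\operatorname{Hom}(V,V)\cong\operatorname{Hom}(V\oplus V,V)\cong R^2$ as left $R$-modules, with $R$ acting by postcomposition. So $HR\simeq HR\oplus HR$: one cell contains two free generators. For $\mathbb E_1$-rings the guess is false.

## Graded residue fields, and the theorems

Non-zero attaching maps are the difficulty: maps between cell complexes are not matrices over $\pi_*A$. The sensible remedy is to look for a ring map $A\to E$ such that $\pi_*E$ is a graded field. Given one, replace $X_k$ by $E\otimes_AX_k$. The exact sequence $\pi_*X_i\to\pi_*X_{i+1}\to\pi_*\Sigma^{s_i+1}E$ shows that each cell raises the rank over $\pi_*E$ by at most $1$. A summand of rank $n$ then forces $n\le k$.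

If $A$ is connective and non-zero, such a map exists: $A\to H\pi_0A\to H\kappa$ with $\kappa$ a residue field of $\pi_0A$. For general $A$ the approach stops exactly at the existence of $E$. Truncation is not available: if $\pi_*A=\mathbb Q[t^{\pm1}]$ with $|t|=2$, a ring map $A\to H\kappa$ would send the unit $t$ into $\pi_2H\kappa=0$. (This particular $A$ has a graded field as homotopy, so $E=A$ works; but the truncation fails.) Nor does the algebraic quotient $\pi_*A\to\pi_*A/\mathfrak m$ help: it need not come from a map of ring spectra. If we try to kill elements of $\mathfrak m$ by attaching $\mathbb E_\infty$-cells, we create new homotopy, and nothing so far controls whether $1$ survives. The proof below uses no residue field.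

The question, "does any non-zero $\mathbb E_\infty$-ring have invariant cell numbers?", is from Florian Riedel, "Nilpotence phenomena over $\mathbb{E}_{\infty}$-rings in positive characteristic", arXiv:2508.12462 (2025). Two facts may be taken as known: the sphere spectrum has invariant cell numbers, and so does any non-zero $A$ such that $2\in\pi_0A$ is not invertible. We shall use neither.

**Theorem A.** Let $A\ne0$ be an $\mathbb E_\infty$-ring. If a free $A$-module on $n$ generators (in arbitrary degrees) is a retract of an $A$-linear cell complex with $k\ge1$ cells, then $n\le k$.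

So the answer is yes: every non-zero $\mathbb E_\infty$-ring has invariant cell numbers. Two complements follow.

**Theorem B.** Let $A$ be any $\mathbb E_1$-ring; use left modules. Then $A$ has invariant cell numbers if and only if there is a *normalized rank function* on $\mathrm{Perf}(A)$: a function $\rho$ from isomorphism classes to $\mathbb R_{\ge0}$ with $\rho(\Sigma X)=\rho(X)$, $\rho(X\oplus Y)=\rho(X)+\rho(Y)$, $\rho(Y)\le\rho(X)+\rho(Z)$ for every cofiber sequence $X\to Y\to Z$, and $\rho(A)=1$. Hence, by Theorem A, such a function exists for every $\mathbb E_\infty$-ring $A\ne0$.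

**Theorem C.** For all $k\ge1$, $D\ge0$ there is $m=m(k,D)\ge1$ such that for every non-zero $\mathbb E_m$-ring $A$: no free $A$-module on $n>k$ generators of degrees in $[-D,D]$ is a retract of a $k$-cell complex with all attaching degrees $s_i\in[-D,D]$. For $k=D=1$ the value $m=1$ does not suffice.

Here $\mathrm{Perf}(A)$ consists of the retracts of cell complexes with finitely many cells. For $A=H\mathbb Z$, both $\rho_{\mathbb Q}(X)=\dim_{\mathbb Q}\pi_*(X\otimes\mathbb Q)$ and $\rho_p(X)=\dim_{\mathbb F_p}\pi_*(X\otimes_{\mathbb Z}\mathbb F_p)$ are normalized rank functions. They differ: on $\operatorname{cofib}(p:H\mathbb Z\to H\mathbb Z)$ they take the values $0$ and $2$.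

## Growth of tensor powers over a finitely generated commutative ring

Here is a proof for ordinary commutative rings that avoids residue fields. Let $R\ne0$ be a commutative ring generated by $r$ elements over a field $K$. Let $R_{\le i}$ be the span of the monomials of degree at most $i$ in the generators. Then $R_{\le i}R_{\le j}\subset R_{\le i+j}$, $R=\bigcup_iR_{\le i}$, and $\dim_KR_{\le i}\le\binom{i+r}{r}$.

Suppose $f:R^n\to R^k$ and $g:R^k\to R^n$ satisfy $gf=\mathrm{id}$. Choose $c$ such that the entries of $f$ lie in $R_{\le c}$. Take $N$-th tensor powers *over $R$*. The matrix of $f^{\otimes N}:R^{n^N}\to R^{k^N}$ has entries in $R_{\le cN}$, and $f^{\otimes N}$ is injective because $g^{\otimes N}f^{\otimes N}=\mathrm{id}$. The $n^N$ standard basis vectors are linearly independent over $K$, since $1\ne0$ in $R$. So their images are $n^N$ independent vectors in $(R_{\le cN})^{k^N}$: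
$$n^N\le k^N\binom{cN+r}{r}.$$
Take $N$-th roots and let $N\to\infty$; the binomial coefficient is polynomial in $N$, so $n\le k$.

Commutativity gave us tensor powers over $R$. Finite generation gave a multiplicative filtration whose dimensions grow subexponentially. To prove Theorem A we need a finitely generated replacement for $A$ and a filtration with these properties.

One might try to filter by degree. Tensor powers of cells of degrees in $[-b,b]$ only involve homotopy of degrees in $[-2bN,2bN]$, so it would suffice that $\sum_{|q|\le 2bN}\dim\pi_q$ is finite and subexponential. This already fails for the free $\mathbb E_\infty$-algebra on a class of degree $0$ over a field $\mathbb K$: its $\pi_0$ is $\bigoplus_{l\ge0}H_0(\Sigma_l;\mathbb K)$, which is infinite dimensional. We shall impose a filtration in addition to the degree, and count with respect to the sum of both.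

## Reduction to finite cell algebras over a prime field

Throughout, $\mathbb K$ is $\mathbb Q$ or $\mathbb F_p$, also viewed as a spectrum, and $\otimes$ in $\mathrm{Mod}_{\mathbb K}$ is over $\mathbb K$. Write $\mathrm{Sym}(M)=\bigoplus_{l\ge0}(M^{\otimes l})_{h\Sigma_l}$ for the free $\mathbb E_\infty$-algebra; the same notation is used in other presentably symmetric monoidal stable $\infty$-categories. The functor $\mathrm{Sym}$ is a left adjoint. Put $\mathrm{Sym}_d=\mathrm{Sym}(\Sigma^d\mathbb K)$, so algebra maps $\mathrm{Sym}_d\to P$ correspond to elements of $\pi_dP$. HA and HTT denote Lurie's *Higher Algebra* and *Higher Topos Theory*.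

**Definition 3.** For an $\mathbb E_\infty$-$\mathbb K$-algebra $P$ and $y\in\pi_dP$ put $P/\!/y=P\otimes_{\mathrm{Sym}_d}\mathbb K$, formed with $y:\mathrm{Sym}_d\to P$ and the augmentation $\mathrm{Sym}_d\to\mathbb K$. A *finite cell algebra* is one obtained from $\mathbb K$ by finitely many operations $P\mapsto P/\!/y$.

Since $\mathrm{Sym}$ preserves pushouts, $\mathbb K\otimes_{\mathrm{Sym}_d}\mathbb K\simeq\mathrm{Sym}_{d+1}$. So $\mathrm{Sym}_d=\mathbb K/\!/0$ with $0\in\pi_{d-1}\mathbb K$. Over $\mathbb Q$, two such cells with $d=-1$ give $\mathbb Q[x,y]$ in degree $0$, and one further cell gives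
$$\mathbb Q[x,y]/\!/(xy-1)=\mathbb Q[x,y]\otimes_{\mathbb Q[u]}\mathbb Q=\mathbb Q[x^{\pm1}],$$
because $xy-1$ is not a zero divisor. We return to this example.

**Step 1: pass to algebras over a field.** The purpose is to be able to count dimensions. We claim: if $A\ne0$, then $A\otimes\mathbb Q\ne0$ or $A\otimes\mathbb F_p\ne0$ for some prime $p$.

Suppose $A\otimes\mathbb Q=0$. Then $\pi_0A\otimes\mathbb Q=0$, so $1\in\pi_0A$ has finite order $M$, and $M>1$ because $A\ne0$. Write $M=p^am'$ with $p$ prime, $a\ge1$, $p\nmid m'$, and put $x=m'\cdot1$. Then $p^ax=0$. For every $j$, $x^j=m'^j\cdot1\ne0$, since $M\nmid m'^j$. So $x$ is not nilpotent. Now we use May's nilpotence conjecture, proved by Mathew–Naumann–Noel (*On a nilpotence conjecture of J. P. May*, J. Topology 8 (2015), Theorem A): for an $H_\infty$-ring $R$ and $x\in\pi_*R$ with $p^ax=0$, $x$ is nilpotent if and only if its Hurewicz image in $(H\mathbb F_p)_*R$ is nilpotent. So the Hurewicz image of our $x$ is not nilpotent, and $\pi_*(A\otimes\mathbb F_p)=(H\mathbb F_p)_*A\ne0$.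

Base change along $A\to B=A\otimes\mathbb K$ is exact and sends $A$ to $B$, so it preserves free modules with their generators, cell complexes with their cells, and retracts. Hence it suffices to prove Theorem A for non-zero $\mathbb E_\infty$-$\mathbb K$-algebras $B$.

**Step 2: finite cell algebras are closed under pushouts.** This prepares the approximation of $B$ by finite cell algebras. Let $\mathcal F$ be the full subcategory of algebras equivalent to finite cell algebras. We show that $P\otimes_QR\in\mathcal F$ whenever $P,Q,R\in\mathcal F$, by induction on the number of cells of $Q$, for all $P,R$ at once.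

If $Q=\mathbb K$, attach the cells of $R$ to $P$. Now let $Q=Q'/\!/y$ with $|y|=d$. Then
$$P\otimes_QR\simeq(P\otimes_{Q'}R)\otimes_{Q\otimes_{Q'}Q}Q,$$
with $Q\otimes_{Q'}Q\to Q$ the multiplication. We compute
$$Q\otimes_{Q'}Q=Q\otimes_{Q'}(Q'\otimes_{\mathrm{Sym}_d}\mathbb K)=Q\otimes_{\mathrm{Sym}_d}\mathbb K .$$
The map $\mathrm{Sym}_d\to Q$ here is given by the image of $y$, which is null in $Q$, so it factors through the augmentation. Therefore $Q\otimes_{Q'}Q\simeq Q\otimes(\mathbb K\otimes_{\mathrm{Sym}_d}\mathbb K)\simeq Q\otimes\mathrm{Sym}_{d+1}$ as algebras over the left factor $Q$.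

The multiplication is a map of $Q$-algebras $\mu:Q\otimes\mathrm{Sym}_{d+1}\to Q$, so it sends the generator $\iota$ to some $z\in\pi_{d+1}Q$. Let $\varphi$ be the automorphism over $Q$ of $Q\otimes\mathrm{Sym}_{d+1}$ with $\iota\mapsto\iota+z$, and let $\varepsilon$ be the augmentation $\iota\mapsto0$. Then $\mu=\varepsilon\varphi$. After changing coordinates by $\varphi$ the map to $Q$ is the augmentation, and $Q=(Q\otimes\mathrm{Sym}_{d+1})\otimes_{\mathrm{Sym}_{d+1}}\mathbb K$. Hence
$$P\otimes_QR\simeq(P\otimes_{Q'}R)/\!/y',\qquad |y'|=d+1,$$
where $y'$ is the image of $\varphi^{-1}(\iota)=\iota-z$. By induction $P\otimes_{Q'}R\in\mathcal F$, so $P\otimes_QR\in\mathcal F$.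

**Step 3: every $\mathbb E_\infty$-$\mathbb K$-algebra is a filtered colimit of finite cell algebras.** By Step 2 and because $\mathbb K\in\mathcal F$ is initial, $\mathcal F$ is closed under finite colimits. The algebra $\mathrm{Sym}_d$ is compact, since the functor $P\mapsto\Omega^\infty\Sigma^{-d}P$ that it corepresents commutes with filtered colimits. Pushouts of compact objects are compact, so all of $\mathcal F$ is compact. Finally, the $\mathrm{Sym}_d$ generate under colimits: every algebra is a sifted colimit of free algebras $\mathrm{Sym}(M)$, and every $M$ is a sum of shifts of the field $\mathbb K$, so $\mathrm{Sym}(M)$ is a coproduct of algebras $\mathrm{Sym}_d$. These three properties give $\mathrm{Ind}(\mathcal F)\simeq\mathrm{CAlg}_{\mathbb K}$ (HTT §5.3.5, §5.5.1): compactness makes $\mathrm{Ind}(\mathcal F)\to\mathrm{CAlg}_{\mathbb K}$ fully faithful, finite colimits in $\mathcal F$ make its image closed under colimits, and generation makes the image everything.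

**Step 4: descend a counterexample.** The purpose is to replace $B$ by a finite cell algebra. Let $B\ne0$, and let $Y_B=\bigoplus_{a=1}^n\Sigma^{t_a}B$ be a retract of a $k$-cell complex $X$ via $f,g$. Write $B=\operatorname{colim}P_\alpha$, a filtered colimit with $P_\alpha\in\mathcal F$.

Suppose $X_i\simeq B\otimes_{P_\alpha}X_i^\alpha$ for a cell complex $X_i^\alpha$ over $P_\alpha$. The next attaching map is an element of $\pi_{s_i}X_i=\operatorname{colim}_{\beta}\pi_{s_i}(P_\beta\otimes_{P_\alpha}X_i^\alpha)$, the colimit over $\beta$ under $\alpha$. So it comes from some stage $\beta$, and we take the cofiber there. After $k$ steps $X$ is defined over some $P_\beta$. The map $f$ consists of $n$ homotopy elements of $X$ and descends in the same way. The map $g$ is an element of $\pi_0\mathrm{Map}_{P_\beta}(X^\beta,Y_B)$, with $Y_B=\operatorname{colim}_\gamma Y_{P_\gamma}$ and $X^\beta$ compact; so it descends too. The equality $gf=\mathrm{id}$ holds in $\pi_0\mathrm{Map}_{P_\gamma}(Y_{P_\gamma},Y_B)$, again a filtered colimit, so it already holds at a later stage. We obtain the same retraction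 over some $P=P_\delta\in\mathcal F$, and $P\ne0$ because it maps to $B\ne0$.

So it suffices to prove Theorem A for non-zero finite cell algebras $P$.

## Filtered modules and the algebra $\Lambda$

Let $\mathrm{Fil}=\mathrm{Fun}((\mathbb Z,\le),\mathrm{Mod}_{\mathbb K})$ with Day convolution:
$$(M\otimes N)_i=\operatorname*{colim}_{a+b\le i}M_a\otimes N_b.$$
For $w\in\mathbb Z$ let $\mathbb K(w)$ be $\mathbb K$ in filtrations $\ge w$, with identity transition maps, and $0$ below. These objects are representable functors tensored with $\mathbb K$. So by the Yoneda embedding $w\mapsto\mathbb K(w)$ is a symmetric monoidal functor from the poset $\mathbb Z^{op}$: we have $\mathbb K(w)\otimes\mathbb K(w')=\mathbb K(w+w')$, the unit is $\mathbb K(0)$, and there are canonical maps $\tau:\mathbb K(w)\to\mathbb K(w')$ for $w\ge w'$. Put $M(w)=M\otimes\mathbb K(w)$, so that $M(w)_i=M_{i-w}$, and write $\tau:M(w)\to M(w')$ for the induced natural maps. Since they come from a poset, tensor products and composites of $\tau$'s are $\tau$'s. By Yoneda, as mapping spectra,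
$$\mathrm{Map}(\Sigma^d\mathbb K(w),M)=\Omega^dM_w .$$
The functor $|M|=\operatorname{colim}_iM_i$ is symmetric monoidal and preserves colimits, so it commutes with $\mathrm{Sym}$ and with relative tensor products; moreover $|M(w)|=|M|$ and $|\tau|=\mathrm{id}$. For example, $\bigoplus_{l\ge0}\mathbb Q(2l)=\mathrm{Sym}(\mathbb Q(2))$ is the polynomial ring $\mathbb Q[x]$ with $x$ placed in filtration $2$.

Let
$$\Lambda=\operatorname{cofib}(\tau:\mathbb K(1)\to\mathbb K(0)).$$
It is $\mathbb K$ in filtration $0$ and zero elsewhere. Tensoring with $M$ gives $\Lambda\otimes M=\operatorname{cofib}(M(1)\to M)$, hence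
$$(\Lambda\otimes M)_i=\operatorname{cofib}(M_{i-1}\to M_i)=:\mathrm{gr}_iM .$$
For $V\in\mathrm{Mod}_{\mathbb K}$, the object $V(w)=V\otimes\mathbb K(w)$ has $\mathrm{gr}_w=V$ and all other graded pieces $0$.

**Lemma 4.** $\Lambda$ is an $\mathbb E_\infty$-algebra in $\mathrm{Fil}$ with unit the evident map $\mathbb K(0)\to\Lambda$.

*Proof.* Let $\mathrm{Fil}^{\ge0}$ be the objects with $M_i=0$ for $i<0$. It contains the unit and is closed under colimits and $\otimes$: if $i<0$ and $a+b\le i$, then $a<0$ or $b<0$. Let $I\subset\mathrm{Fil}^{\ge0}$ consist of the $M$ with $M_0=0$. It is closed under colimits and desuspensions, and is generated under these by the $\mathbb K(w)$ with $w\ge1$. It is a $\otimes$-ideal: if $M\in I$ and $N\in\mathrm{Fil}^{\ge0}$, then a non-zero term $M_a\otimes N_b$ has $a\ge1$ and $b\ge0$, so it does not contribute to $(M\otimes N)_0$.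

The objects that are local with respect to $I$ are those $N$ with $N_w=\mathrm{Map}(\mathbb K(w),N)=0$ for all $w\ge1$. Localization sends $M$ to the cofiber of $M^{\ge1}\to M$, where $M^{\ge1}$ agrees with $M$ in filtrations $\ge1$ and is $0$ in filtrations $\le0$; indeed $M^{\ge1}\in I$ and the cofiber is local. A map is inverted if and only if its fiber lies in $I$, and since $I$ is a $\otimes$-ideal, such maps are stable under tensoring. So the localization is compatible with $\otimes$ (HA 2.2.1.9), and the localization of the unit is an $\mathbb E_\infty$-algebra. Now $\Lambda$ is local, and $\mathbb K(0)\to\Lambda$ has fiber $\mathbb K(1)\in I$. So $\Lambda$ is that localization. $\square$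

## A filtration on $P$ whose graded pieces forget the attaching maps

Let $P=P_\ell$ with $P_0=\mathbb K$, $P_{j+1}=P_j/\!/y_j$, $y_j\in\pi_{d_j}P_j$. We do not know $\pi_*P$. The idea is to place the $j$-th cell in a filtration *one step higher than necessary*. Then the attaching map becomes invisible in the graded pieces, which look like a tensor product of free algebras.

**Step 5: construct $\tilde P$.** The aim is to find $\mathbb E_\infty$-algebras $\tilde P_j\in\mathrm{Fil}^{\ge0}$ with $|\tilde P_j|=P_j$. Start with $\tilde P_0=\mathbb K(0)$. Given $\tilde P_j$, recall that $\pi_{d_j}P_j=\operatorname{colim}_i\pi_{d_j}(\tilde P_j)_i$. Choose an **even** integer $w_j\ge2$ such that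
$$e_j:=d_j+1+w_j\ge1\quad\text{and}\quad y_j\text{ lifts to }\pi_{d_j}\big((\tilde P_j)_{w_j-1}\big).$$
Consider the resulting map
$$\Sigma^{d_j}\mathbb K(w_j)\xrightarrow{\ \tau\ }\Sigma^{d_j}\mathbb K(w_j-1)\longrightarrow\tilde P_j. \tag{1}$$
Let $F_j=\mathrm{Sym}(\Sigma^{d_j}\mathbb K(w_j))$ and $\tilde P_{j+1}=\tilde P_j\otimes_{F_j}\mathbb K(0)$, using the map adjoint to (1) and the augmentation. All terms of the bar construction lie in $\mathrm{Fil}^{\ge0}$, so $\tilde P_{j+1}$ does as well. Since $|\cdot|$ turns (1) into $y_j$, we get $|\tilde P_{j+1}|=P_j\otimes_{\mathrm{Sym}_{d_j}}\mathbb K=P_{j+1}$. Put $\tilde P=\tilde P_\ell$.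

**Step 6: compute the graded pieces.** The aim is the formula
$$\Lambda\otimes\tilde P\simeq\Lambda\otimes\bigotimes_j\mathrm{Sym}(\Sigma^{d_j+1}\mathbb K(w_j)). \tag{2}$$
Compose (1) with the unit $\tilde P_j\to\Lambda\otimes\tilde P_j$, which is a map of $\mathbb E_\infty$-algebras by Lemma 4. By naturality of the unit, the composite factors as
$$\Sigma^{d_j}\mathbb K(w_j)\longrightarrow\Sigma^{d_j}\Lambda(w_j-1)\longrightarrow\Lambda\otimes\tilde P_j .$$
The first map is an element of $\pi_0\big(\Lambda(w_j-1)_{w_j}\big)=\pi_0\Lambda_1=0$, so it is null. This is where the spare filtration step is used. Hence the algebra map $F_j\to\Lambda\otimes\tilde P_j$ factors through the augmentation $F_j\to\mathbb K(0)$, and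
$$\Lambda\otimes\tilde P_{j+1}\simeq(\Lambda\otimes\tilde P_j)\otimes_{F_j}\mathbb K(0)\simeq(\Lambda\otimes\tilde P_j)\otimes\big(\mathbb K(0)\otimes_{F_j}\mathbb K(0)\big)\simeq\Lambda\otimes\tilde P_j\otimes\mathrm{Sym}(\Sigma^{d_j+1}\mathbb K(w_j)).$$
Induction on $j$ gives (2).

**Example.** Take $P=\mathbb Q[x,y]/\!/(xy-1)=\mathbb Q[x^{\pm1}]$. The first two cells have $d=-1$ and attaching element $0$; take $w=2$ and the lift $0$. So $x,y$ have filtration $2$. The element $xy-1$ lifts to filtration $4$, so we need an even $w\ge5$ and take $w=6$. The construction gives $\tilde P_i=\operatorname{cofib}\big(\mathbb Q[x,y]_{i-6}\xrightarrow{xy-1}\mathbb Q[x,y]_i\big)$. Multiplication by $xy-1$ raises filtration by only $4$, so on graded pieces this map is zero. Thus $\mathrm{gr}\,\tilde P=\mathbb Q[x,y]\otimes\Lambda_{\mathbb Q}(z)$, an exterior algebra over $\mathbb Q[x,y]$ on $z$ of degree $1$ and filtration $6$, as (2) predicts.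

## Subexponential growth of the graded pieces

**Step 7: a generating function for $\mathrm{gr}\,\tilde P$.** We count by the sum of degree and filtration. The group $\Sigma_l$ acts on $(\Sigma^e\mathbb K)^{\otimes l}\simeq\Sigma^{el}\mathbb K$. The automorphism space of $\Sigma^{el}\mathbb K$ is the discrete group $\mathbb K^\times$, so the action is a character; a transposition acts by the sign $(-1)^{e\cdot e}$, so the character is $\mathrm{sgn}^e$. Hence
$$h_{l,q}(e):=\dim\pi_q\big((\Sigma^e\mathbb K)^{\otimes l}\big)_{h\Sigma_l}=\dim H_{q-el}(\Sigma_l;\mathbb K(\mathrm{sgn}^e)).$$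
For even $w$ this gives
$$h_{l,q}(e)=h_{l,q+wl}(e+w), \tag{3}$$
since $q+wl-(e+w)l=q-el$ and $\mathrm{sgn}^{e+w}=\mathrm{sgn}^e$. This is why the $w_j$ are even. Next,
$$\mathrm{Sym}(\Sigma^e\mathbb K(w))=\bigoplus_l\big((\Sigma^e\mathbb K)^{\otimes l}\big)_{h\Sigma_l}(wl),$$
because $\Sigma_l$ acts trivially on $\mathbb K(w)^{\otimes l}=\mathbb K(wl)$: the action comes from the poset $\mathbb Z^{op}$. So the $l$-th summand lies in graded degree $wl$. For $e\ge1$ put
$$\Phi_e(T)=\sum_{l,q}h_{l,q}(e)\,T^q .$$
Using (2) and then (3) with $w=w_j$,
$$H(T):=\sum_{i,q}\dim\pi_q(\mathrm{gr}_i\tilde P)\,T^{q+i}=\prod_j\sum_{l,q}h_{l,q}(d_j+1)\,T^{q+w_jl}=\prod_j\Phi_{e_j}(T). \tag{4}$$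
So a cell of any degree, however negative, is counted as if it had positive degree $e_j$. In the example, $H(T)=(1+T^7)/(1-T^2)^2$.

**Lemma 5.** For $e\ge1$, $\Phi_e(T)$ is a power series with finite non-negative coefficients which converges for $0\le T<1$.

For instance, over $\mathbb F_2$ the coefficient of $T^q$ in $\Phi_1$ is $\sum_l\dim H_{q-l}(\Sigma_l;\mathbb F_2)$, so $\Phi_1=1+T+T^2+2T^3+3T^4+\cdots$; in degree $4$ the groups $\Sigma_2,\Sigma_3,\Sigma_4$ contribute one dimension each, through $H_2$, $H_1$, $H_0$.

*Proof.* Each $h_{l,q}(e)$ is finite, and it vanishes unless $el\le q$. So each power of $T$ receives finitely many contributions. Also $\Phi_e$ is the Poincaré series of $\pi_*\mathrm{Sym}(\Sigma^e\mathbb K)$.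

If $\mathbb K=\mathbb Q$, the algebra is polynomial or exterior on one class, and $\Phi_e=1/(1-T^e)$ for $e$ even, $\Phi_e=1+T^e$ for $e$ odd.

Let $\mathbb K=\mathbb F_p$. Then $\mathrm{Sym}(\Sigma^e\mathbb F_p)$ is $\mathbb F_p\otimes(\text{free }\mathbb E_\infty\text{-ring on }\mathbb S^e)$. By Cohen–Lada–May (*The homology of iterated loop spaces*, LNM 533, Part I, §4; also Bruner–May–McClure–Steinberger, *$H_\infty$ ring spectra*, LNM 1176, Ch. IX.2), its homotopy is generated, as a graded-commutative algebra, by iterated Dyer–Lashof operations on the fundamental class of degree $e$. The operations are $Q^s$, raising degree by $s$, for $p=2$; and $\beta^\epsilon Q^s$ with $\epsilon\in\{0,1\}$, raising degree by $2s(p-1)-\epsilon$, for $p$ odd. They vanish on $y$ in these cases: $Q^sy=0$ if $s<|y|$ for $p=2$; $\beta^\epsilon Q^sy=0$ if $2s-\epsilon<|y|$ for $p$ odd.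

So a non-zero value has degree $|y|+s\ge2|y|$ for $p=2$. For $p$ odd we have $2s\ge|y|+\epsilon$, and the degree is
$$|y|+2s(p-1)-\epsilon\ge|y|+(|y|+\epsilon)(p-1)-\epsilon=p|y|+(p-2)\epsilon\ge p|y|.$$
Each operation multiplies the degree by at least $p$. A non-zero iterate of length $j$ therefore has degree at least $p^je\ge p^j$, and an iterate of degree $q$ has length at most $\log_pq$. All intermediate degrees lie between $1$ and $q$. Each operation has $s\ge1$, because $s\ge|y|\ge1$, respectively $2s\ge|y|\ge1$. It has $s\le q$, because its value has degree $|y|+s>s$, respectively $|y|+2s(p-1)-\epsilon\ge4s\ge s$. So there are at most $2(q+1)$ possibilities for $(\epsilon,s)$ in each place, and the number $g_q$ of generators in degree $q\ge1$ satisfies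
$$g_q\le(1+\log_pq)(2q+2)^{\log_pq}.$$
The logarithm of the right side is $O((\log q)^2)$, so $\sum_qg_qT^q<\infty$ for $0\le T<1$. Monomials in the generators span, so coefficientwise
$$\Phi_e(T)\le\prod_{q\ge1}(1-T^q)^{-g_q}.$$
Since $-\log(1-x)\le x/(1-x)$ for $0\le x<1$, the logarithm of the product is at most
$$\sum_qg_q\frac{T^q}{1-T^q}\le\frac1{1-T}\sum_qg_qT^q<\infty .\qquad\square$$

**Step 8: the two inequalities that will be used.** By (4) and Lemma 5, $H(T)=\sum_{e\ge0}D_eT^e$ with
$$D_e=\sum_{q+i=e}\dim\pi_q\mathrm{gr}_i\tilde P,$$
which is $0$ for $e<0$, and $H(T)<\infty$ for $0<T<1$. Since $T^{e-E}\ge1$ for $e\le E$,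
$$\sum_{e\le E}D_e\le T^{-E}H(T)\qquad(0<T<1,\ E\ge0). \tag{5}$$
Since $\tilde P_i=0$ for $i<0$, the cofiber sequences $\tilde P_{i'-1}\to\tilde P_{i'}\to\mathrm{gr}_{i'}\tilde P$ give
$$\dim\pi_q\tilde P_i\le\sum_{0\le i'\le i}\dim\pi_q\mathrm{gr}_{i'}\tilde P. \tag{6}$$

## Lifting the retraction to filtered $\tilde P$-modules

Work in $\mathrm{Mod}_{\tilde P}(\mathrm{Fil})$ with $\otimes=\otimes_{\tilde P}$; the functor $|\cdot|$ induces a symmetric monoidal functor to $\mathrm{Mod}_P$.

**Step 9: maps of $P$-modules lift up to a filtration shift.** If $\tilde M$ is built from finitely many cells $\Sigma^s\tilde P(v)$, then for every $\tilde N$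
$$\operatorname*{colim}_c\mathrm{Map}_{\tilde P}(\tilde M,\tilde N(-c))\xrightarrow{\ \sim\ }\mathrm{Map}_P(|\tilde M|,|\tilde N|), \tag{7}$$
with transition maps $\tau$. Both sides are exact in $\tilde M$, because filtered colimits of spectra are exact. So it suffices to take $\tilde M=\Sigma^s\tilde P(v)$, where the left side is $\operatorname{colim}_c\Omega^s\tilde N(-c)_v=\operatorname{colim}_c\Omega^s\tilde N_{v+c}=\Omega^s|\tilde N|$.

Now let $Y=\bigoplus_{a=1}^n\Sigma^{t_a}P$ be a retract of a $k$-cell complex $X$ over $P$ via $f:Y\to X$, $g:X\to Y$, $gf=\mathrm{id}$.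

**Step 10: lift the cell complex.** We build $\tilde X$ with $|\tilde X|=X$, one cell at a time. Let $\tilde X_i$ lift $X_i$. By (7) the attaching map $\Sigma^sP\to X_i$ lifts to $\Sigma^s\tilde P\to\tilde X_i(-v)$, that is, to $\Sigma^s\tilde P(v)\to\tilde X_i$, for all large $v$. Take $v\ge0$ and let $\tilde X_{i+1}$ be the cofiber. So $\tilde X$ has a filtration with pieces $\Sigma^{\sigma_i}\tilde P(v_i)$, $v_i\ge0$, $1\le i\le k$.

**Step 11: lift the retraction.** Let $\tilde Y=\bigoplus_a\Sigma^{t_a}\tilde P$. We want $c\ge0$ and maps $\tilde f:\tilde Y\to\tilde X(-c)$, $\tilde g:\tilde X\to\tilde Y(-c)$ with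
$$\tilde g(-c)\circ\tilde f=\tau:\tilde Y\to\tilde Y(-2c). \tag{8}$$
By (7) we can lift $f$ and $g$ with a common $c\ge0$. Then $\tilde g(-c)\tilde f$ and $\tau$ are two maps $\tilde Y\to\tilde Y(-2c)$ with the same image $\mathrm{id}_Y$ under (7). So they agree after composing with $\tau:\tilde Y(-2c)\to\tilde Y(-2c-2c')$ for some $c'\ge0$. Replace $\tilde f$ by $\tau\tilde f:\tilde Y\to\tilde X(-c-c')$ and $\tilde g$ by $\tau\tilde g:\tilde X\to\tilde Y(-c-c')$. Since $\tau$ is natural, the new composite is $\tau\circ\tilde g(-c)\circ\tilde f=\tau\circ\tau=\tau$. Rename $c+c'$ as $c$.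

Fix $b\ge\max_{a,i}(|t_a|,|\sigma_i|)$.

## Tensor powers over $\tilde P$ and the end of the proof of Theorem A

**Step 12: find $n^N$ independent classes inside $\tilde X^{\otimes N}$.** Let $N\ge1$. The $N$-th tensor power over $\tilde P$ of (8) says that the composite
$$\tilde Y^{\otimes N}\xrightarrow{\tilde f^{\otimes N}}\tilde X^{\otimes N}(-cN)\longrightarrow\tilde Y^{\otimes N}(-2cN)$$
is $\tau$, where the second map is $\tilde g^{\otimes N}$ shifted. We have $\tilde Y^{\otimes N}=\bigoplus_{\mathbf a}\Sigma^{t_{\mathbf a}}\tilde P$ over $\mathbf a\in\{1,\dots,n\}^N$, with $t_{\mathbf a}=\sum_jt_{a_j}\in[-bN,bN]$. Let $u_{\mathbf a}\in\pi_{t_{\mathbf a}}(\tilde Y^{\otimes N})_0$ be the unit of the $\mathbf a$-th summand. Follow $\tau$ by the map to the colimit. The $u_{\mathbf a}$ go to the units of the summands of $\pi_*|\tilde Y^{\otimes N}|=\bigoplus_{\mathbf a}\pi_{*-t_{\mathbf a}}P$, and these are linearly independent over $\mathbb K$ because $1\ne0$ in $\pi_0P$. This map factors through $\pi_*$ of $(\tilde X^{\otimes N}(-cN))_0=(\tilde X^{\otimes N})_{cN}$. So the images of the $u_{\mathbf a}$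 there are independent, and
$$n^N\le\sum_{|t|\le bN}\dim\pi_t(\tilde X^{\otimes N})_{cN}. \tag{9}$$

**Step 13: bound the right side.** Since $\otimes$ is exact in each variable, $\tilde X^{\otimes N}$ is an iterated extension of $k^N$ objects $\Sigma^\sigma\tilde P(\nu)$ with $|\sigma|\le bN$ and $\nu\ge0$. Each of them contributes to (9) at most
$$\sum_{|t|\le bN}\dim\pi_{t-\sigma}(\tilde P_{cN-\nu})\le\sum_{q\le2bN}\ \sum_{0\le i\le cN}\dim\pi_q\mathrm{gr}_i\tilde P\le\sum_{e\le(2b+c)N}D_e\le T^{-(2b+c)N}H(T)$$
for every $T\in(0,1)$. The first inequality is (6) with $q=t-\sigma\le2bN$ and $cN-\nu\le cN$; the second holds because $q+i\le(2b+c)N$; the third is (5). Hence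
$$n^N\le k^N\,T^{-(2b+c)N}\,H(T)\qquad\text{for all }N\ge1,\ 0<T<1 .$$
The numbers $b,c$ and the function $H$ depend neither on $N$ nor on $T$.

**Step 14: take limits.** Fix $T$. Since $0<H(T)<\infty$, taking $N$-th roots and letting $N\to\infty$ gives $n\le k\,T^{-(2b+c)}$. Now let $T\to1$: $n\le k$. This proves Theorem A. $\blacksquare$

## Rank functions from stable cell counts: proof of Theorem B

**From $\rho$ to invariant cell numbers.** Additivity gives $\rho(0)=2\rho(0)$, so $\rho(0)=0$. From $X_i\to X_{i+1}\to\Sigma^{s_i+1}A$ we get $\rho(X_{i+1})\le\rho(X_i)+1$, so $\rho(X_k)\le k$. If a free module on $n$ generators is a summand of $X_k$, with complement $X'$, then $n\le n+\rho(X')=\rho(X_k)\le k$.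

For the converse let $A$ have invariant cell numbers; then $A\ne0$. The plan is to count cells, average the count until it behaves well, and then apply Hahn–Banach.

For $X\in\mathrm{Perf}(A)$ let $c(X)<\infty$ be the least number of cells of a cell complex having $X$ as a retract. Clearly $c(\Sigma X)=c(X)$ and $c(X)\le c(X\oplus X')\le c(X)+c(X')$. If $F$ is free on $n\ge1$ generators, then $c(F)=n$: a value $1\le k<n$ contradicts invariant cell numbers, and $c(F)=0$ would mean $F=0$.

**Step B1: $c$ is subadditive for extensions.** We show: if $T$ is an iterated extension of $O_1,\dots,O_m$, then $c(T)\le\sum c(O_i)$. By induction we may take $m=2$, with cofiber sequence $O_1\to T\to O_2$ and boundary $\partial:\Sigma^{-1}O_2\to O_1$. Choose cell complexes $V_i\simeq O_i\oplus O_i'$ with $c(O_i)$ cells. The map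
$$\Sigma^{-1}V_2\to\Sigma^{-1}O_2\xrightarrow{\partial}O_1\to V_1$$
is the sum of $\partial$ and $0:\Sigma^{-1}O_2'\to O_1'$, so its cofiber $W$ is $T\oplus O_1'\oplus O_2'$. Moreover $W$ is a cell complex with $c(O_1)+c(O_2)$ cells: let $V_{2,i}$ be the stages of $V_2$ and $W_i=W\times_{V_2}V_{2,i}$. Then $W_0=V_1$, and $\operatorname{cofib}(W_i\to W_{i+1})=\operatorname{cofib}(V_{2,i}\to V_{2,i+1})$ is a shift of $A$, so $W_{i+1}$ arises from $W_i$ by attaching one cell.

**Step B2: stabilize in copies.** We want a cofiber sequence inequality that tolerates a spectator summand. By subadditivity and Fekete's lemma the limit $c_\infty(X)=\lim_lc(X^{\oplus l})/l$ exists. It is shift invariant, monotone and subadditive for $\oplus$, satisfies $c_\infty(X^{\oplus l})=l\,c_\infty(X)$, and $c_\infty\le c$. We claim that for every cofiber sequence $X\to Y\to Z$ and every $W$,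
$$c_\infty(Y\oplus W)\le c_\infty(X\oplus Z\oplus W). \tag{10}$$
Write exponents for direct sums of copies. Let $O=(X\oplus Z\oplus W)^s$ and $T_1=O$. Given
$$T_i=X^s\oplus Z^s\oplus(Y^s)^{i-1}\oplus W^{si},$$
extend it by a new copy of $O$, with boundary map $\Sigma^{-1}O\to\Sigma^{-1}Z^s\to X^s\subset T_i$, the middle map being $s$ copies of the boundary map of the given sequence. The new $Z^s$ is glued to the old $X^s$ and together they become $Y^s$, while the new $X^s$ and $W^s$ are added as summands. The result is $T_{i+1}=X^s\oplus Z^s\oplus(Y^s)^i\oplus W^{s(i+1)}$. Since $(Y\oplus W)^{s(m-1)}$ is a summand of $T_m$, Step B1 gives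
$$c\big((Y\oplus W)^{s(m-1)}\big)\le c(T_m)\le m\,c(O).$$
Divide by $s(m-1)$ and let $m\to\infty$: $c_\infty(Y\oplus W)\le c(O)/s$. Let $s\to\infty$ to obtain (10).

**Step B3: stabilize over shifts.** The count $c_\infty$ is invariant under shifting everything, but we need to shift one summand and leave the other alone. Put
$$e(X)=\lim_L\frac1L\,c_\infty\Big(\bigoplus_{0\le i<L}\Sigma^iX\Big),$$
which exists by Fekete's lemma. It is homogeneous, monotone and subadditive for $\oplus$, and $e\le c$. Applying (10) to $\bigoplus_{i<L}\Sigma^i$ of all the data gives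
$$e(Y\oplus W)\le e(X\oplus Z\oplus W). \tag{11}$$
Also $e(\Sigma X\oplus W)=e(X\oplus W)$. Indeed, with $S=\bigoplus_{1\le i<L}\Sigma^iX\oplus\bigoplus_{0\le i<L}\Sigma^iW$, the two sides compare $S\oplus\Sigma^LX$ and $S\oplus X$. Both values of $c_\infty$ lie in $[c_\infty(S),c_\infty(S)+c(X)]$, and the difference disappears after division by $L$. Since $c$ of a free module is its number of generators, $e(A^j)=j$.

**Step B4: set up the convex cone.** Let $\mathcal M$ be the monoid of isomorphism classes of $\mathrm{Perf}(A)$ under $\oplus$, modulo the congruence $\sim$ generated by $\Sigma X\sim X$. Two objects are congruent if and only if they are joined by a chain of moves $X\oplus W\leftrightarrow\Sigma X\oplus W$, so $e$ descends to $\mathcal M$ by Step B3. Let $V=\mathbb R\otimes\mathcal M^{gp}$, and let $C\subset V$ be the convex cone generated by all $[X]+[Z]-[Y]$ for cofiber sequences $X\to Y\to Z$. Two facts are needed. First, $X\to0\to\Sigma X$ gives $2[X]\in C$, hence $[X]\in C$. Second, $c(X)[A]-[X]\in C$: if $X\oplus X'$ is a complex with $c(X)$ cells, summing the relations $[X_i]+[A]-[X_{i+1}]\in C$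 over its stages gives $c(X)[A]-[X\oplus X']\in C$; now add $[X']\in C$.

**Step B5: $-[A]\notin C$.** This is where invariant cell numbers enter. Suppose $-[A]$ is a non-negative real combination of finitely many generators of $C$. The generators come from $\mathbb Q\otimes\mathcal M^{gp}$, so this is a rational linear system with a non-negative real solution. It then has a non-negative rational solution: restrict to the unknowns that are positive, and use that rational points are dense in the rational affine space of solutions. Clear denominators, multiply by an integer that kills the remaining torsion in $\mathcal M^{gp}$, and add up the cofiber sequences with their multiplicities. We get $N\ge1$, a cofiber sequence $X\to Y\to Z$, and an object $W$ with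
$$A^N\oplus X\oplus Z\oplus W\sim Y\oplus W .$$
Put $O=X\oplus Z\oplus W$. For all $j\ge0$, by invariance under $\sim$ and by (11) with spectator $A^{jN}\oplus W$,
$$e(A^{(j+1)N}\oplus O)=e(A^{jN}\oplus Y\oplus W)\le e(A^{jN}\oplus O).$$
So $jN=e(A^{jN})\le e(A^{jN}\oplus O)\le e(O)\le c(O)$ for all $j$, a contradiction.

**Step B6: apply Hahn–Banach.** For $v\in V$ define $p(v)=\inf\{t\in\mathbb R:t[A]-v\in C\}$. The set is non-empty: write $v=\sum\alpha_i[X_i]-\sum\beta_j[X_j']$ with $\alpha_i,\beta_j\ge0$ and take $t=\sum\alpha_ic(X_i)$; the two facts of Step B4 give $t[A]-v\in C$. It is bounded below: by the same argument for $-v$ there is $t'$ with $t'[A]+v\in C$. If $t[A]-v\in C$, then $(t+t')[A]\in C$, so $t+t'\ge0$ by Step B5. Thus $p$ is finite, and it is sublinear because $C$ is a convex cone. By Step B5, $t[A]\in C$ if and only if $t\ge0$, so $p(s[A])=s$ for all $s\in\mathbb R$; in particular $[A]\ne0$. By Hahn–Banach the functional $s[A]\mapsto s$ extends to a linear $\rho\le p$ on $V$, with $\rho([A])=1$. For $v\in C$ we have $p(-v)\le0$, so $\rho(-v)\le0$, that is, $\rho(v)\ge0$. Applied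 to $[X]\in C$ this gives $\rho\ge0$ on objects; applied to $[X]+[Z]-[Y]\in C$ it gives the inequality for cofiber sequences. Additivity and shift invariance hold by the construction of $V$. This proves Theorem B. $\blacksquare$

## Ultraproducts of $\mathbb E_m$-rings: proof of Theorem C

**Step C1: collect counterexamples of one shape.** Suppose for some $k,D$ no $m$ works. For each $m\ge1$ there is then a non-zero $\mathbb E_m$-ring $A_m$ with a free module on more than $k$ generators that is a retract of a $k$-cell complex $X^{(m)}$, all generator degrees and attaching degrees lying in $[-D,D]$. Discarding generators, we may assume there are exactly $k+1$ of them. There are finitely many degree patterns, so there is an infinite set $S$ of values $m$ for which the pattern is the same.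

**Step C2: form an $\mathbb E_\infty$-ring from them.** Let $\omega$ be a non-principal ultrafilter on $S$, and put
$$A_\omega=\operatorname*{colim}_{T\in\omega}\prod_{m\in T}A_m ,$$
the colimit along the projections for shrinking $T$. For each $m_0$ the set $S\cap[m_0,\infty)$ is cofinite in $S$, hence lies in $\omega$. So the $T\in\omega$ with $T\subset[m_0,\infty)$ are cofinal. For these, $\prod_{m\in T}A_m$ is an $\mathbb E_{m_0}$-ring, and so is the filtered colimit $A_\omega$. These structures are compatible as $m_0$ varies. Since $\mathbb E_\infty=\operatorname{colim}\mathbb E_m$ (HA 5.1.1), $A_\omega$ is an $\mathbb E_\infty$-ring. Its homotopy is the ultraproduct of the $\pi_*A_m$, because homotopy groups commute with products and filtered colimits. As $1\ne0$ in every $\pi_0A_m$, we have $1\ne0$ in $\pi_0A_\omega$.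

**Step C3: transport the retraction.** The functor
$$(M_m)_m\longmapsto\operatorname*{colim}_{T\in\omega}\prod_{m\in T}M_m,\qquad\prod_m\mathrm{Mod}_{A_m}\to\mathrm{Mod}_{A_\omega},$$
is exact, since products and filtered colimits of spectra are exact, and it sends $(\Sigma^sA_m)_m$ to $\Sigma^sA_\omega$. The degree pattern does not depend on $m\in S$, so the functor carries the attaching sequences of the $X^{(m)}$ to those of a $k$-cell complex over $A_\omega$, and the retractions to a retraction of that complex onto a free module on $k+1$ generators. Since $A_\omega\ne0$, this contradicts Theorem A.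

**Step C4: $m=1$ does not suffice for $k=D=1$.** A Leavitt algebra is a non-zero ring $R$ with $R\cong R^2$ as left modules (Leavitt, *The module type of a ring*, Trans. AMS 103 (1962)); the ring $\operatorname{End}(V)$ from the first section also has this property. With attaching degree $s_0=-1$, the one-cell complex is $X_1=\operatorname{cofib}(\Sigma^{-1}HR\to0)=HR$. It is equivalent to $HR\oplus HR$, a free module on $n=2$ generators of degree $0$. All degrees lie in $[-1,1]$, so the non-zero $\mathbb E_1$-ring $HR$ violates the statement with $k=1$, $n=2$, $D=1$. $\blacksquare$
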